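# Extension operators for countable discrete extensions under Martin's Axiom

Conventions: compact spaces are Hausdorff and nonempty, scalars are real, $C(K)$ carries the supremum norm, $B_X$ is the closed unit ball of $X$. For a linear functional $p$ defined on a space containing a finite-dimensional normed space $F$, $\|p{\restriction}F\|$ is its norm in $F^*$ (always finite).

## 1. Countable weight: a diagonal argument and an operator of norm one

**Definition.** A compact space $L$ is a *countable discrete extension* of a compact space $K$ if $K\subseteq L$ and $L\setminus K$ is a countable discrete space. A bounded linear operator $E:C(K)\to C(L)$ is an *extension operator* if $Ef|_K=f$ for all $f\in C(K)$.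

By Tietze's theorem each single $f\in C(K)$ extends to $L$. The point is to extend all $f$ at once, linearly and boundedly.

Here is an example done by hand. Let $K=[0,1]\times\{0\}$ in the plane and let $L$ be $K$ together with all points $(i2^{-k},2^{-k})$, $0\le i\le 2^k$, $k\ge1$. Only finitely many added points lie at each height, and the heights tend to $0$, so $L$ is compact and the added points are isolated. The formula $Ef(x,y)=f(x,0)$ defines an extension operator of norm one. It uses the retraction $(x,y)\mapsto(x,0)$. In general there is no retraction at hand, and we argue with functionals.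

Fix $K\subseteq L$ as in the definition. $K$ is closed in $L$, so $L\setminus K$ is open, and since it is discrete its points are isolated in $L$. If $L\setminus K$ is finite, then $K$ is clopen in $L$, and $Ef=f$ on $K$, $Ef=f(x_0)$ off $K$ (for a fixed $x_0\in K$) is an extension operator of norm one. From now on let $L\setminus K=\{a_n:n\in\omega\}$, enumerated without repetition.

**Fact 1.1.** If $h:L\to\mathbb R$, $h|_K=0$ and $h(a_n)\to0$, then $h$ is continuous.

*Proof.* For $\varepsilon>0$ the set $\{|h|\ge\varepsilon\}$ is a finite subset of $L\setminus K$, hence closed. So $\{|h|<\varepsilon\}$ is an open set containing $K$, and $h$ is continuous at the points of $K$. All other points are isolated. $\square$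

**Fact 1.2.** If $g\in C(L)$ and $\varepsilon>0$, then $|g(a_n)|<\|g|_K\|+\varepsilon$ for all but finitely many $n$.

*Proof.* The set $\{|g|\ge\|g|_K\|+\varepsilon\}$ is closed in $L$, hence compact, and it is contained in the discrete space $L\setminus K$. A compact subset of a discrete space is finite. $\square$

**Proposition 1.3 (translation into functionals).** Let $V\subset C(K)$ be a dense linear subspace.

(a) There is a linear map $\tau:V\to C(L)$ with $\tau(f)|_K=f$ for $f\in V$. For any such $\tau$ the linear functionals $p_n(f)=\tau(f)(a_n)$ on $V$ satisfy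
$$\limsup_n|p_n(f)|\le\|f\|\qquad(f\in V).\tag{1}$$

(b) Let $C\ge1$, and let $\nu_n\in C(K)^*$ satisfy $\|\nu_n\|\le C$ and $\nu_n(f)-p_n(f)\to0$ for every $f\in V$. Then $Ef|_K=f$, $Ef(a_n)=\nu_n(f)$ defines an extension operator with $\|E\|\le C$.

(c) Conversely, if $E$ is an extension operator and $\nu_n(f)=Ef(a_n)$, then $\|\nu_n\|\le\|E\|$, and $\nu_n(f)-g(a_n)\to0$ whenever $g\in C(L)$ and $g|_K=f$.

*Proof.* (a) Extend each member of an algebraic basis of $V$ to an element of $C(L)$ by Tietze, then extend linearly. Fact 1.2 applied to $\tau(f)$ gives (1).

(b) For $f\in V$ the function $Ef-\tau(f)$ vanishes on $K$, and its value at $a_n$ is $\nu_n(f)-p_n(f)\to0$. By Fact 1.1 it is continuous, so $Ef\in C(L)$. For general $f\in C(K)$ choose $f_i\in V$ with $f_i\to f$. Since $\sup_L|Ef-Ef_i|\le C\|f-f_i\|$, the function $Ef$ is a uniform limit of continuous functions, hence continuous. Linearity and $\|E\|\le C$ are clear.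

(c) The norm bound is clear. The function $Ef-g\in C(L)$ vanishes on $K$, so by Fact 1.2 it tends to $0$ along $(a_n)$. $\square$

The functionals $p_n$ need not be bounded on $V$, and (1) says nothing about any fixed $n$. For instance, let $K$ be a point and $L$ a convergent sequence with limit $K$. Then $V=\mathbb R$, and $\tau(1)$ may be any continuous $g$ with value $1$ at the limit. If $g(a_0)=100$, then $p_0$ has norm $100$, and we must not put $\nu_0=p_0$. On finite-dimensional pieces, though, (1) holds uniformly.

**Lemma 1.4 (uniform threshold).** Let $V$ be a linear subspace of a normed space and let $p_n:V\to\mathbb R$ be linear functionals satisfying (1). For every finite-dimensional $F\subset V$ and every $\delta>0$ there is $m$ with $\|p_n{\restriction}F\|\le1+\delta$ for all $n\ge m$.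

*Proof.* Let $F\neq\{0\}$. Choose $\eta\in(0,1)$ with $(1+\eta)/(1-\eta)\le1+\delta$, and let $R$ be a finite $\eta$-net of the unit sphere of $F$, contained in that sphere. By (1), for all large $n$ we have $|p_n(r)|\le1+\eta$ for every $r\in R$. For $x$ in the sphere choose $r\in R$ with $\|x-r\|\le\eta$. Then $|p_n(x)|\le1+\eta+\eta\|p_n{\restriction}F\|$. Take the supremum over $x$ and solve: $\|p_n{\restriction}F\|\le(1+\eta)/(1-\eta)$. $\square$

**Theorem 1.5 (a case of Dugundji's theorem).** If $K$ has countable weight, then for every countable discrete extension $L$ of $K$ there is an extension operator $E:C(K)\to C(L)$ of norm one.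

*Proof.* Since $C(K)$ is separable, it has a dense subspace $V$ spanned by a sequence $f_0,f_1,\dots$. Take $\tau$ and $p_n$ from Proposition 1.3(a). Put $F_j=\operatorname{span}\{f_i:i<j\}$. By Lemma 1.4 choose $m_1<m_2<\cdots$ with $\|p_n{\restriction}F_j\|\le1+\frac1j$ for $n\ge m_j$. Let $\nu_n=0$ for $n<m_1$. For $m_j\le n<m_{j+1}$ extend $p_n{\restriction}F_j$ by Hahn–Banach to $\psi_n\in C(K)^*$ with $\|\psi_n\|\le1+\frac1j$, and put $\nu_n=(1+\frac1j)^{-1}\psi_n$. Then $\|\nu_n\|\le1$. If $f\in F_i$ and $m_j\le n<m_{j+1}$ with $j\ge i$, then
$$|\nu_n(f)-p_n(f)|=\tfrac1{j+1}|p_n(f)|\le\tfrac1{j+1}\bigl(1+\tfrac1j\bigr)\|f\|=\tfrac1j\|f\|.$$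
Every $f\in V$ lies in some $F_i$, so $\nu_n(f)-p_n(f)\to0$ on $V$. Proposition 1.3(b) with $C=1$ gives $E$. $\square$

What changes when $K$ has weight $\omega_1$? Proposition 1.3 and Lemma 1.4 survive. But $V$ now has an algebraic basis of size $\omega_1$, and no sequence $F_0\subset F_1\subset\cdots$ of finite-dimensional spaces exhausts it. Each $f$ has its own threshold after which $|p_n(f)|$ is under control. A single sequence $(\nu_n)$ must follow $(p_n)$ on uncountably many vectors with unrelated thresholds, with norms bounded throughout.

## 2. Weight $\omega_1$: two obstructions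

The following question is posed as an open problem in Antonio Avilés, Maciej Korpalski, "Barely alternating real almost chains and extension operators for compact lines", arXiv:2403.19327 (2024):

*Is it relatively consistent with ZFC that, whenever $K$ is a separable compact space of weight $\omega_1$, then for every countable discrete extension $L$ of $K$ there is an extension operator $E:C(K)\to C(L)$ of finite norm?*

A *compact line* is a compact space with a linear order in which all sets $\{x:x>a\}$ and $\{x:x<b\}$ are open. Two results on compact lines set the scene.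

* If the weight of a separable compact line $K$ is at least the least cardinality of a set of reals that cannot be covered by a sequence of closed sets of measure zero, then $K$ has a countable discrete extension $L$ with no extension operator $C(K)\to C(L)$. We call this the negative result.
* Under Martin's Axiom, if $K$ is a separable compact line of uncountable weight $\kappa<\mathfrak c$, then every countable discrete extension $L$ of $K$ admits an extension operator of norm at most three.

The question asks whether compact lines can be replaced by arbitrary separable compact spaces. The answer is yes. Before proving it we look at two examples, both in ZFC. The first shows that separability has to be used. The second shows that the bound on the norm cannot be below $3$.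

Call a family of infinite subsets of $\omega$ *almost disjoint* if any two distinct members have finite intersection.

**Lemma 2.1 (Luzin's family).** There are infinite, pairwise almost disjoint $A_\alpha\subset\omega$ $(\alpha<\omega_1)$ such that for all $\omega\le\alpha<\omega_1$ and $k\in\omega$ the set $\{\beta<\alpha:A_\alpha\cap A_\beta\subset k\}$ is finite.

*Proof.* Let $(A_i)_{i<\omega}$ be pairwise disjoint infinite sets. Let $\omega\le\alpha<\omega_1$ and suppose $A_\beta$ is defined for $\beta<\alpha$. Enumerate $\alpha=\{\beta_i:i<\omega\}$ without repetition. Pick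
$$a_i\in A_{\beta_i}\setminus\bigcup_{j<i}A_{\beta_j},\qquad a_i\ge i.$$
This is possible because almost disjointness leaves infinitely many candidates. Put $A_\alpha=\{a_i:i<\omega\}$. For $i<i'$ we have $a_i\in A_{\beta_i}$ and $a_{i'}\notin A_{\beta_i}$, so the $a_i$ are distinct and $A_\alpha$ is infinite. The same observation shows $A_\alpha\cap A_{\beta_i}\subset\{a_0,\dots,a_i\}$, a finite set. Finally $a_i\in A_\alpha\cap A_{\beta_i}$ and $a_i\ge i$, so $A_\alpha\cap A_{\beta_i}\subset k$ forces $i<k$. $\square$

**Proposition 2.2 (separability cannot be dropped, in ZFC).** Let $K=\omega_1\cup\{\infty\}$ be the one-point compactification of the discrete space $\omega_1$; it has weight $\omega_1$. There is a countable discrete extension $L$ of $K$ with no extension operator $C(K)\to C(L)$.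

*Proof.* Let $(A_\alpha)_{\alpha<\omega_1}$ be any almost disjoint family. The *Mrówka space* is $\omega\cup\{A_\alpha:\alpha<\omega_1\}$, where points of $\omega$ are isolated and basic neighborhoods of the point $A_\alpha$ are the sets $\{A_\alpha\}\cup(A_\alpha\setminus k)$, $k\in\omega$. These sets are compact and open, and almost disjointness makes the space Hausdorff. Let $L$ be its one-point compactification with added point $\infty$. The closed set $\{A_\alpha:\alpha<\omega_1\}\cup\{\infty\}$ is the one-point compactification of a discrete set of size $\omega_1$. Identify it with $K$, writing $\alpha$ for the point $A_\alpha$. Then $L\setminus K=\omega$ is discrete.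

Suppose $E$ is an extension operator, and let $\nu_n(f)=Ef(n)$. The indicator function of the clopen set $\{\alpha\}\cup A_\alpha$ is a continuous extension of $1_{\{\alpha\}}$ to $L$, so Proposition 1.3(c) gives $\nu_n(1_{\{\alpha\}})-1_{A_\alpha}(n)\to0$ for every $\alpha$. On the other hand, fix $n$. For every finite $S\subset\omega_1$ and signs $\sigma_\alpha$, the function $\sum_{\alpha\in S}\sigma_\alpha1_{\{\alpha\}}$ has norm at most $1$, so $\sum_{\alpha\in S}|\nu_n(1_{\{\alpha\}})|\le\|E\|$. Hence $\nu_n(1_{\{\alpha\}})\ne0$ for only countably many $\alpha$. So there is $\alpha$ with $\nu_n(1_{\{\alpha\}})=0$ for all $n$. Then $1_{A_\alpha}(n)\to0$, which is impossible since $A_\alpha$ is infinite. $\square$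

**Theorem 2.3 (the constant 3 is optimal, in ZFC).** There are a separable compact $K$ of weight $\omega_1$ and a countable discrete extension $L$ of $K$ such that every extension operator $E:C(K)\to C(L)$ has $\|E\|\ge3$.

*Proof.* **Step 1: a combinatorial consequence of Luzin's family.** Let $(A_\alpha)$ be as in Lemma 2.1 and split $\omega_1=I_1\sqcup I_2$ into uncountable sets. Then:
$$\text{if }S_1\subset I_1,\ S_2\subset I_2\text{ are uncountable and }k\in\omega,\text{ there are }\alpha\in S_1,\ \beta\in S_2\text{ with }A_\alpha\cap A_\beta\not\subset k.\tag{2}$$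
Indeed, take $\alpha\in S_1$, $\alpha\ge\omega$, with $S_2\cap\alpha$ infinite. Only finitely many $\beta<\alpha$ satisfy $A_\alpha\cap A_\beta\subset k$, so some $\beta\in S_2\cap\alpha$ does not.

**Step 2: the spaces.** Let
$$K=\{(x,y)\in2^{I_1}\times2^{I_2}:x=0\text{ or }y=0\}.$$
It is a union of two closed copies of $2^{\omega_1}$, hence compact, and of weight $\omega_1$. It is separable because $2^{\omega_1}$ is, by the Hewitt–Marczewski–Pondiczery theorem. Here this is easy to see: index the coordinates by a set of $\omega_1$ reals; the indicators of finite unions of intervals with rational endpoints are countably many, and finitely many distinct reals can be given any prescribed $0$–$1$ values by one of them.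

Put $u_n(\alpha)=1_{A_\alpha}(n)$ for $\alpha\in I_1$, $w_n(\beta)=1_{A_\beta}(n)$ for $\beta\in I_2$, $a_n=(u_n,w_n,n)$, and
$$L=(K\times\{\omega\})\cup\{a_n:n\in\omega\}\subset2^{I_1}\times2^{I_2}\times(\omega+1).$$
An accumulation point of $\{a_n\}$ has the form $(x,y,\omega)$. If $x(\alpha)=y(\beta)=1$ for some $\alpha\in I_1$, $\beta\in I_2$, then infinitely many $n$ satisfy $u_n(\alpha)=w_n(\beta)=1$, that is, $A_\alpha\cap A_\beta$ is infinite. This contradicts almost disjointness, so $x=0$ or $y=0$, that is, $(x,y)\in K$. Hence $L$ is closed, so compact. Each $a_n$ is isolated by its last coordinate. So $L$ is a countable discrete extension of $K$, identified with $K\times\{\omega\}$.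

**Step 3: the norm estimate.** Suppose $E$ is an extension operator with $\|E\|<3$. Choose $\eta>0$ with $\|E\|<3-5\eta$, and let $\nu_n(f)=Ef(a_n)$. For $\alpha\in I_1$, $\beta\in I_2$ let $C_\alpha=\{(x,y)\in K:x(\alpha)=1\}$ and $D_\beta=\{(x,y)\in K:y(\beta)=1\}$. These sets are clopen, and $C_\alpha\cap D_\beta=\emptyset$. The function $(x,y,i)\mapsto x(\alpha)$ on $L$ extends $1_{C_\alpha}$ and has value $1_{A_\alpha}(n)$ at $a_n$. By Proposition 1.3(c), $\nu_n(1_{C_\alpha})-1_{A_\alpha}(n)\to0$. In the same way $\nu_n(1_{D_\beta})-1_{A_\beta}(n)\to0$, and $\nu_n(1_K)-1\to0$.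

For each $\alpha$ the first difference is below $\eta$ in absolute value from some $k_\alpha$ on, and similarly for each $\beta$. By the pigeonhole principle there are $k\in\omega$ and uncountable $S_1\subset I_1$, $S_2\subset I_2$ such that all three differences are below $\eta$ in absolute value for $n\ge k$, $\alpha\in S_1$, $\beta\in S_2$. By (2) there are $\alpha\in S_1$, $\beta\in S_2$ and $n\ge k$ with $n\in A_\alpha\cap A_\beta$. Then $\nu_n(1_{C_\alpha})>1-\eta$, $\nu_n(1_{D_\beta})>1-\eta$, $\nu_n(1_K)<1+\eta$. The function
$$f=2\cdot1_{C_\alpha}+2\cdot1_{D_\beta}-1_K$$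
takes the value $1$ on $C_\alpha\cup D_\beta$ and $-1$ elsewhere, so $\|f\|=1$. But $\nu_n(f)>4(1-\eta)-(1+\eta)=3-5\eta>\|E\|$, a contradiction. $\square$

## 3. Martin's Axiom and the statements

A *poset* is a nonempty set $P$ with a reflexive transitive relation $\le$; its elements are called conditions, and $c'\le c$ is read "$c'$ extends $c$". Two conditions are *compatible* if they have a common extension. A set $D\subset P$ is *dense* if every condition has an extension in $D$. A *filter* is a nonempty upward closed $G\subset P$ in which any two members have a common extension in $G$. $P$ is *ccc* if every set of pairwise incompatible conditions is countable.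

**Definition.** $\mathsf{MA}_\kappa$: for every ccc poset $P$ and every family of at most $\kappa$ dense subsets of $P$ there is a filter meeting all of them. $\mathsf{MA}$: $\mathsf{MA}_\kappa$ holds for every infinite $\kappa<\mathfrak c$.

**Definition.** $P$ is *Knaster* if every uncountable set of conditions contains an uncountable pairwise compatible subset.

Knaster implies ccc, since an uncountable set of pairwise incompatible conditions contains no two compatible ones. An example is the set of finite partial functions $\omega_1\to2$, ordered by reverse inclusion. Given uncountably many of them, the $\Delta$-system lemma yields uncountably many whose domains pairwise meet in one fixed finite set. Uncountably many of these agree on that set, and any two of the latter have a function as their union.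

**Main Theorem.** Assume $\mathsf{MA}_\kappa$, $\kappa\ge\omega_1$. If $K$ is a separable compact space of weight $\le\kappa$, then for every countable discrete extension $L$ of $K$ there is an extension operator $E:C(K)\to C(L)$ with $\|E\|\le3$. In particular, under $\mathsf{MA}$ this holds for all separable compact $K$ of weight $<\mathfrak c$; under $\mathsf{MA}+\neg\mathsf{CH}$ it holds for weight $\omega_1$.

Since $\mathsf{MA}+\neg\mathsf{CH}$ is consistent relative to ZFC (Solovay–Tennenbaum), the question has the answer yes. By Theorem 2.3, under $\mathsf{MA}+\neg\mathsf{CH}$ the exact uniform constant for separable compact spaces of weight $\omega_1$ is $3$. For the "in particular": under $\mathsf{MA}+\neg\mathsf{CH}$ take $\kappa=\max(w(K),\omega_1)<\mathfrak c$; under $\mathsf{CH}$, weight $<\mathfrak c$ means countable weight, and Theorem 1.5 applies.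

**Theorem A.** Assume $\mathsf{MA}_\kappa$, $\kappa\ge\omega_1$. Let $X$ be a Banach space with a countable set $\Delta\subset B_{X^*}$ such that $\|x\|=\sup_{d\in\Delta}|d(x)|$ for all $x\in X$. Let $V\subset X$ be a linear subspace with an algebraic basis of size $\le\kappa$, and let $p_n:V\to\mathbb R$ $(n\in\omega)$ be linear functionals (not assumed bounded) satisfying (1). Then there are $\nu_n\in X^*$ with $\|\nu_n\|\le3$ and $\nu_n(f)-p_n(f)\to0$ for every $f\in V$.

A set $\Delta$ as in Theorem A is called a *countable norming set*. For $X=C(K)$ with $K$ separable, the evaluations $\delta_d$ at the points $d$ of a countable dense set form one, and this is how separability enters.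

**Theorem A implies the Main Theorem.** The case of finite $L\setminus K$ was settled in Section 1. Otherwise recall that $C(K)$ has a dense subset of size at most $\max(w(K),\omega)\le\kappa$. To see this, take a base of size $\le\max(w(K),\omega)$. For each pair of base members with disjoint closures choose a continuous function that is $0$ on one and $1$ on the other. These functions separate points, and by Stone–Weierstrass the rational algebra generated by them and $1_K$ is dense. The linear span $V$ of a dense set of size $\le\kappa$ has an algebraic basis of size $\le\kappa$. Take $p_n$ from Proposition 1.3(a), apply Theorem A with $X=C(K)$ and $\Delta$ the evaluations at a countable dense set, and apply Proposition 1.3(b) with $C=3$. $\square$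

**Remark 3.1.** This deduction uses only a countable norming set $\Delta\subset B_{C(K)^*}$. So, under $\mathsf{MA}_\kappa$, the Main Theorem with norm $\le3$ holds for every compact $K$ of weight $\le\kappa$ for which $C(K)$ is isometric to a subspace of $\ell_\infty$: the coordinate functionals of $\ell_\infty$, composed with the isometry, are norming.

The rest of the proof concerns Theorem A. Fix $\kappa,X,\Delta,V,(p_n)$ as there.

## 4. Two Hahn–Banach lemmas

The first lemma makes the set of candidates for $\nu_n$ countable. Let $\mathcal N\subset X^*$ be the countable set of finite rational linear combinations of elements of $\Delta$.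

**Lemma 4.1.** If $\psi\in X^*$, $\|\psi\|\le3$, $F\subset X$ is finite-dimensional and $\varepsilon,\varepsilon'>0$, there is $\nu\in\mathcal N$ with $\|\nu\|<3+\varepsilon$ and $\|(\nu-\psi){\restriction}F\|\le\varepsilon'$.

*Proof.* Let $Q\subset F^*$ be the set of restrictions to $F$ of finite sums $\sum_dc_dd$ with $d\in\Delta$ and $\sum_d|c_d|\le1$. It is convex and symmetric. We claim that $Q$ is dense in the unit ball of $F^*$. If some $\varphi$ in that ball is not in the closure of $Q$, the separation theorem in the finite-dimensional space $F^*$ gives $x\in F$ with $\varphi(x)>\sup_{q\in Q}q(x)$. But $\sup_{q\in Q}q(x)\ge\sup_{d\in\Delta}|d(x)|=\|x\|\ge\varphi(x)$, a contradiction.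

Apply the claim to $\varphi=\frac13\psi{\restriction}F$. There is a finite sum $\sum_dc_dd$ with $\sum|c_d|\le1$ and $\|(3\sum_dc_dd-\psi){\restriction}F\|\le\varepsilon'/2$. Replace each $3c_d$ by a rational $r_d$ so that $\sum_d|r_d-3c_d|<\min(\varepsilon,\varepsilon'/2)$, and let $\nu=\sum_dr_dd$. Since $\|d\|\le1$, we get $\|\nu\|<3+\varepsilon$ and $\|(\nu-\psi){\restriction}F\|\le\varepsilon'$. $\square$

The second lemma says when two functionals, given on two subspaces, can be approximated simultaneously by one functional of norm at most $r$.

**Lemma 4.2.** Let $F_1,F_2\subset X$ be subspaces, $\varphi_i$ linear on $F_i$, and $r,\varepsilon'>0$ with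
$$|\varphi_1(x)+\varphi_2(z)|\le r\|x+z\|+\varepsilon'(\|x\|+\|z\|)\qquad(x\in F_1,\ z\in F_2).\tag{3}$$
Then there is $\psi\in X^*$ with $\|\psi\|\le r$ and $\|\psi{\restriction}F_i-\varphi_i\|\le\varepsilon'$ for $i=1,2$.

*Proof.* On $X\times F_1\times F_2$ consider the seminorm $P(w,x,z)=r\|w\|+\varepsilon'\|x\|+\varepsilon'\|z\|$. On the linear subspace $\{(x+z,x,z):x\in F_1,z\in F_2\}$ the linear functional $(x+z,x,z)\mapsto\varphi_1(x)+\varphi_2(z)$ is dominated by $P$, by (3). Hahn–Banach extends it to a functional on the whole product dominated by $P$; write it as $\psi(w)+\psi_1(x)+\psi_2(z)$. Setting two of the three variables to $0$ gives $\|\psi\|\le r$, $\|\psi_i\|\le\varepsilon'$. Evaluating at $(x,x,0)$ gives $\varphi_1(x)=\psi(x)+\psi_1(x)$, and evaluating at $(z,0,z)$ gives $\varphi_2(z)=\psi(z)+\psi_2(z)$. $\square$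

Condition (3) is also necessary: if such a $\psi$ exists, then $|\varphi_1(x)+\varphi_2(z)|\le|\psi(x+z)|+\varepsilon'(\|x\|+\|z\|)$, which is at most the right side of (3).

## 5. The poset of finite approximations

A condition records a finite piece of the sequence $(\nu_n)$ and a promise to follow $p_n$ on a finite-dimensional space up to $\varepsilon$ from then on.

**Definition.** $P$ is the set of triples $(s,F,\varepsilon)$, where $s=(\nu_0,\dots,\nu_{k-1})$ is a finite sequence in $\mathcal N$ (write $|s|=k$), $F\subset V$ is a finite-dimensional subspace, $\varepsilon>0$ is rational, and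
$$\|p_n{\restriction}F\|\le2\quad\text{for all }n\ge|s|.$$
Put $(s',F',\varepsilon')\le(s,F,\varepsilon)$ iff $s'$ extends $s$, $F'\supset F$, $\varepsilon'\le\varepsilon$, and for $|s|\le n<|s'|$
$$\|\nu'_n\|<3+\varepsilon\quad\text{and}\quad\|(\nu'_n-p_n){\restriction}F\|\le\varepsilon .$$

Reflexivity is clear. For transitivity let $(s'',F'',\varepsilon'')\le(s',F',\varepsilon')\le(s,F,\varepsilon)$. The requirements for $|s|\le n<|s'|$ come from the second relation. For $|s'|\le n<|s''|$ they come from the first, since $\varepsilon'\le\varepsilon$ and $F\subset F'$. Also $P\ne\emptyset$, since $(\emptyset,\{0\},1)\in P$.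

**Fact 5.1 (lengthening).** Let $(s,F,\varepsilon)\in P$ and $m\ge|s|$. There is $s'\supset s$ with $|s'|=m$ such that $\|\nu'_n\|<3+\varepsilon$ and $\|(\nu'_n-p_n){\restriction}F\|\le\varepsilon$ for $|s|\le n<m$.

*Proof.* For such $n$, $p_n{\restriction}F$ has norm $\le2$. Extend it by Hahn–Banach to a functional on $X$ of norm $\le2$, and approximate that functional by an element of $\mathcal N$ using Lemma 4.1. $\square$

**Lemma 5.2 (dense sets).** For $f\in V$ and $j\ge1$ the sets $D_f=\{(s,F,\varepsilon)\in P:f\in F\}$ and $D^j=\{(s,F,\varepsilon)\in P:|s|\ge j,\ \varepsilon<1/j\}$ are dense.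

*Proof.* Given $(s,F,\varepsilon)\in P$, $f$ and $j$, we find one extension in both sets. Put $F'=F+\mathbb Rf$ and take a rational $\varepsilon'$ with $0<\varepsilon'\le\varepsilon$ and $\varepsilon'<1/j$. By Lemma 1.4 take $m\ge\max(|s|,j)$ with $\|p_n{\restriction}F'\|\le2$ for $n\ge m$. Let $s'$ of length $m$ come from Fact 5.1 for $(s,F,\varepsilon)$. Then $(s',F',\varepsilon')\in P$, and it extends $(s,F,\varepsilon)$. $\square$

**Proposition 5.3.** If $P$ is ccc, then Theorem A holds for $(p_n)$.

*Proof.* Let $B$ be an algebraic basis of $V$ with $|B|\le\kappa$. By $\mathsf{MA}_\kappa$ there is a filter $G\subset P$ meeting all $D_f$ $(f\in B)$ and all $D^j$ $(j\ge1)$. Any two members of $G$ have a common extension, so their first coordinates are comparable. Since $G$ meets every $D^j$, the union of the first coordinates is an infinite sequence $(\nu_n)_{n\in\omega}$ in $\mathcal N$.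

Let $f\in V$ and $j\ge1$. Write $f$ as a combination of $f_1,\dots,f_r\in B$ and take a common extension in $G$ of members of $G\cap D_{f_1},\dots,G\cap D_{f_r},G\cap D^j$. This is some $(s,F,\varepsilon)\in G$ with $f\in F$ and $\varepsilon<1/j$. For $n\ge|s|$ take a common extension in $G$ of $(s,F,\varepsilon)$ and a member of $G\cap D^{n+1}$. It lies below $(s,F,\varepsilon)$ and has first coordinate longer than $n$, so
$$\|\nu_n\|<3+\varepsilon<3+\tfrac1j,\qquad|\nu_n(f)-p_n(f)|\le\varepsilon\|f\|\le\tfrac1j\|f\|.$$
Hence $\limsup_n\|\nu_n\|\le3$ and $\nu_n(f)-p_n(f)\to0$ for $f\in V$. In particular $(\nu_n)$ is bounded. Put $\lambda_n=\min\{1,3/\|\nu_n\|\}$ ($\lambda_n=1$ if $\nu_n=0$). Then $\lambda_n\to1$ and $\|\lambda_n\nu_n-\nu_n\|\to0$, so $\lambda_n\nu_n(f)-p_n(f)\to0$ on $V$, and $\|\lambda_n\nu_n\|\le3$. $\square$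

Everything now rests on the chain condition.

## 6. Small angles: what two conditions must satisfy to be compatible

The first attempt is to thin out an uncountable set of conditions until $s$, $\varepsilon$ and $\dim F$ are constant, and to amalgamate $(s,F_\alpha,\varepsilon)$ and $(s,F_\beta,\varepsilon)$ to a condition with second coordinate $F_\alpha+F_\beta$. Let us see what that needs. By Lemma 1.4, $p_n$ has norm $\le2$ on $F_\alpha+F_\beta$ from some $m^*$ on. For the finitely many $n$ with $|s|\le n<m^*$ we need one functional of norm below $3+\varepsilon$ that is close to $p_n$ on $F_\alpha$ and on $F_\beta$. By Lemmas 4.1 and 4.2 it suffices that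
$$|p_n(x)+p_n(z)|\le3\|x+z\|+\tfrac\varepsilon2(\|x\|+\|z\|)\qquad(x\in F_\alpha,\ z\in F_\beta).\tag{4}$$
We know $p_n$ separately on $F_\alpha$ and $F_\beta$, which bounds the left side by $2\|x\|+2\|z\|$. This is useless when $x$ and $-z$ are nearly equal, and the attempt really stops there, as the following example shows.

**Example 6.1.** Let $X=V=\mathbb R^2$ with the supremum norm, $\Delta$ the two coordinate functionals, $p_0(a,b)=a-20b$, and $p_n=0$ for $n\ge1$. Then (1) holds. Let $e=(1,0)$, $e'=(1,\frac1{10})$. Both have norm $1$, with $p_0(e)=1$ and $p_0(e')=-1$. So $(\emptyset,\mathbb Re,\frac1{10})$ and $(\emptyset,\mathbb Re',\frac1{10})$ are conditions with the same $s$, $\varepsilon$ and dimension. They are incompatible. For let $(s'',F'',\varepsilon'')$ extend both. Then $F''=\mathbb R^2$, where $p_0$ has norm $21>2$, so $|s''|\ge1$. Then $|\nu''_0(e)-1|\le\frac1{10}$ and $|\nu''_0(e')+1|\le\frac1{10}$, so $\nu_0''(e-e')\ge1.8$ while $\|e-e'\|=\frac1{10}$. Hence $\|\nu_0''\|\ge18$, which is not allowed.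

Note that $\mathbb Re\cap\mathbb Re'=\{0\}$, so making the conditions agree on intersections does not help. What matters is the angle between $F_\alpha$ and $F_\beta$.

Here is the idea that controls the angle. Let $W_\alpha$ be the span of all $F_\beta$, $\beta<\alpha$. If $\beta<\alpha$ and $z\in F_\beta$, then $z\in W_\alpha$, so $\|x+z\|\ge\operatorname{dist}(x,W_\alpha)$ for $x\in F_\alpha$. Cancellation between $x$ and $z$ can therefore never be better than the distance from $x$ to $W_\alpha$. This distance is almost attained at some $y\in W_\alpha$, and $y$ is built from finitely many earlier spaces. So Fodor's lemma lets us use the same $y$ for stationarily many $\alpha$. Moreover we can arrange that all $F_\alpha$ look alike, so that $x\in F_\alpha$ has a twin $\bar x\in F_\beta$ with the same coordinates, about equally far from the same $y$. Now write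
$$x+z=(x-y)-(\bar x-y)+(\bar x+z).$$
The first two vectors have norm at most about $\operatorname{dist}(x,W_\alpha)\le\|x+z\|$. The third lies in $F_\beta$, where the norm is computed, up to a factor near $1$, by finitely many elements of $\Delta$. We arrange that these do not distinguish $\bar x$ from $x$. So the third vector, too, has norm at most about $\|x+z\|$. If $p_n$ has norm about $1$ on $F_\alpha+Y$ and $F_\beta+Y$, where $Y$ is a fixed finite-dimensional space containing the vectors $y$, we get the constant $1+1+1=3$. Control of $p_n$ on $F_\alpha+F_\beta$ is never used.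

## 7. The poset is Knaster

Recall that a set $S\subset\omega_1$ is *stationary* if it meets every closed unbounded subset of $\omega_1$. We use these standard facts. If a stationary set is split into countably many pieces, one piece is stationary. Stationary sets are uncountable. And Fodor's lemma: if $S\subset\omega_1\setminus\{0\}$ is stationary and $h:S\to\omega_1$ is regressive, that is, $h(\alpha)<\alpha$ for all $\alpha\in S$, then $h$ is constant on a stationary subset of $S$. We also use Auerbach's lemma: every $N$-dimensional normed space, $N\ge1$, has a basis $x^1,\dots,x^N$ of unit vectors whose coordinate functionals have norm one.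

**Theorem 7.1.** $P$ is Knaster, hence ccc.

*Proof.* **Step 1: uniform data and coordinates.** The purpose is to make all conditions look alike as far as countably many alternatives allow. Let an uncountable set of conditions be given. There are only countably many possibilities for $s$, $\varepsilon$ and $\dim F$. Passing to an uncountable subset and indexing $\omega_1$ of its members, we may assume the conditions are $c_\alpha=(s,F_\alpha,\varepsilon)$ $(\alpha<\omega_1)$ with $|s|=k$ and $\dim F_\alpha=N$ for all $\alpha$. If $N=0$ then all $c_\alpha$ coincide and are pairwise compatible, so let $N\ge1$. Put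
$$\delta=\min\{1,\varepsilon/(46N)\}.$$
By Auerbach's lemma pick a basis $x^1_\alpha,\dots,x^N_\alpha$ of $F_\alpha$ of unit vectors with coordinate functionals of norm one. For $t\in\mathbb R^N$ let $T_\alpha t=\sum_it_ix^i_\alpha$ and $|t|=\sum_i|t_i|$. The triangle inequality and $|t_i|\le\|T_\alpha t\|$ give
$$\|T_\alpha t\|\le|t|\le N\|T_\alpha t\|.\tag{5}$$
Let $\Theta\subset\{|t|=1\}$ be a finite $\delta$-net of $\{t:|t|=1\}$. Let $W_\alpha$ be the linear span of $\bigcup_{\beta<\alpha}F_\beta$, and
$$q_\alpha(t)=\operatorname{dist}(T_\alpha t,W_\alpha).$$
This is a seminorm on $\mathbb R^N$, and $q_\alpha(t)\le\|T_\alpha t\|\le|t|$.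

**Step 2: twins that $q_\alpha$ and finitely many $d$ cannot distinguish.** The purpose is to find a stationary $A_1\subset\omega_1\setminus\{0\}$ and a finite $\Delta_0\subset\Delta$ with three properties:

* (a) $|q_\alpha(\theta)-q_\beta(\theta)|\le\delta$ for $\alpha,\beta\in A_1$, $\theta\in\Theta$.
* (b) $\|x\|\le(1+\delta)\max_{d\in\Delta_0}|d(x)|$ for all $x\in F_\alpha$, $\alpha\in A_1$.
* (c) $|d(x^i_\alpha)-d(x^i_\beta)|\le\delta$ for $d\in\Delta_0$, $i\le N$, $\alpha,\beta\in A_1$; hence $|d(T_\alpha t)-d(T_\beta t)|\le\delta|t|$ for $t\in\mathbb R^N$.

For (a), cut $[0,1]$ into finitely many intervals of length $\le\delta$. Record for each $\alpha$ the intervals containing the numbers $q_\alpha(\theta)\in[0,1]$, $\theta\in\Theta$. There are finitely many records, so one of them occurs on a stationary set.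

For (b), fix $\alpha$. For each $x$ in the unit sphere of $F_\alpha$ we have $\sup_{d\in\Delta}|d(x)|=1>(1+\delta)^{-1}$. So the open sets $\{x:|d(x)|>(1+\delta)^{-1}\}$, $d\in\Delta$, cover this compact sphere, and finitely many of them suffice. This gives a finite $\Delta_\alpha\subset\Delta$ for which (b) holds on $F_\alpha$. Since $\Delta$ has only countably many finite subsets, $\Delta_\alpha$ is a constant $\Delta_0$ on a stationary subset.

For (c), all numbers $d(x^i_\alpha)$ lie in $[-1,1]$ and $\Delta_0$ is finite, so we repeat the argument for (a). The last inequality in (c) follows by summing over $i$ with weights $|t_i|$.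

**Step 3: one near-best approximation for all $\alpha$.** For $\alpha\in A_1$ and $\theta\in\Theta$ choose $y_\alpha(\theta)\in W_\alpha$ with
$$\|T_\alpha\theta-y_\alpha(\theta)\|\le q_\alpha(\theta)+\delta,\qquad y_\alpha(\theta)=\sum_{\beta\in b_\alpha}\sum_{i\le N}c^{\alpha,\theta}_{\beta,i}\,x^i_\beta,$$
where $b_\alpha\subset\alpha$ is finite, the same for all $\theta\in\Theta$, and the coefficients are rational. This is possible: some element of $W_\alpha$ is at distance less than $q_\alpha(\theta)+\delta$ from $T_\alpha\theta$, it is a finite combination of vectors $x^i_\beta$ with $\beta<\alpha$, and a small perturbation makes its coefficients rational. Since $\Theta$ is finite, one finite $b_\alpha$ serves all $\theta$ (put zero coefficients where needed).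

The map $\alpha\mapsto\max b_\alpha$ ($0$ if $b_\alpha=\emptyset$) is regressive on $A_1$. By Fodor's lemma it has a constant value $\gamma$ on a stationary set. On that set $b_\alpha$ is one of the countably many finite subsets of the countable set $\gamma+1$, and for each $b_\alpha$ there are only countably many systems of rational coefficients indexed by $\Theta\times b_\alpha\times\{1,\dots,N\}$. So there are a stationary $A_2\subset A_1$ and a map $y:\Theta\to V$ with $y_\alpha=y$ for all $\alpha\in A_2$. Let $Y\subset V$ be the finite-dimensional span of $y[\Theta]$.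

**Step 4: lengthening until $p_n$ is tame on $F_\alpha+Y$.** For $\alpha\in A_2$ choose, by Lemma 1.4, $m_\alpha\ge k$ with $\|p_n{\restriction}(F_\alpha+Y)\|\le1+\delta$ for $n\ge m_\alpha$. Then choose $s'_\alpha\supset s$ of length $m_\alpha$ by Fact 5.1 for the condition $c_\alpha$. There are countably many finite sequences in $\mathcal N$, so there is an uncountable $A\subset A_2$ with $s'_\alpha=s'$ for all $\alpha\in A$. Let $m=|s'|$. For $\alpha\in A$ we have $(s',F_\alpha,\varepsilon)\in P$, because $m\ge k$; we have $(s',F_\alpha,\varepsilon)\le c_\alpha$ by the choice of $s'$; and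
$$\|p_n{\restriction}(F_\alpha+Y)\|\le1+\delta\qquad(n\ge m).\tag{6}$$

**Step 5: inequality (4).** We show: if $\beta<\alpha$ are in $A$, $n\ge m$, $x\in F_\alpha$, $z\in F_\beta$, then
$$|p_n(x)+p_n(z)|\le3\|x+z\|+\tfrac\varepsilon2(\|x\|+\|z\|).$$
Write $x=T_\alpha t$, $z=T_\beta u$, $\tau=|t|$. Choose $\theta\in\Theta$ with $|t-\tau\theta|\le\delta\tau$, and put $y=\tau y(\theta)\in Y$. The twin of $x$ is $T_\beta t$. Since
$$x+z=(T_\alpha t-y)-(T_\beta t-y)+T_\beta(t+u),$$
linearity of $p_n$ gives
$$p_n(x)+p_n(z)=p_n(T_\alpha t-y)-p_n(T_\beta t-y)+p_n(T_\beta(t+u)).\tag{7}$$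

*The first two vectors.* By (5) and Step 3,
$$\|T_\alpha t-y\|\le\|T_\alpha(t-\tau\theta)\|+\tau\|T_\alpha\theta-y(\theta)\|\le\delta\tau+\tau(q_\alpha(\theta)+\delta)=\tau q_\alpha(\theta)+2\delta\tau.$$
Since $\beta\in A_2$ too, $y(\theta)$ is also a near-best approximation of $T_\beta\theta$, so in the same way, and then by (a),
$$\|T_\beta t-y\|\le\tau q_\beta(\theta)+2\delta\tau\le\tau q_\alpha(\theta)+3\delta\tau.$$
As $q_\alpha$ is a seminorm bounded by $|\cdot|$, we have $\tau q_\alpha(\theta)=q_\alpha(\tau\theta)\le q_\alpha(t)+\delta\tau$. Since $\beta<\alpha$, $-z\in F_\beta\subset W_\alpha$, so $q_\alpha(t)=\operatorname{dist}(x,W_\alpha)\le\|x+z\|$. Altogether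
$$\|T_\alpha t-y\|+\|T_\beta t-y\|\le2\|x+z\|+7\delta\tau.$$

*The third vector.* It lies in $F_\beta$. By (b) for $F_\beta$, then (c), then $\|d\|\le1$ and $\delta\le1$,
$$\begin{aligned}\|T_\beta(t+u)\|&\le(1+\delta)\max_{d\in\Delta_0}|d(T_\beta t+T_\beta u)|\\&\le(1+\delta)\Bigl(\max_{d\in\Delta_0}|d(T_\alpha t+T_\beta u)|+\delta\tau\Bigr)\le(1+\delta)\|x+z\|+2\delta\tau.\end{aligned}$$

*Putting these together.* The three vectors in (7) lie in $F_\alpha+Y$, $F_\beta+Y$ and $F_\beta$. By (6) for $\alpha$ and for $\beta$,
$$|p_n(x)+p_n(z)|\le(1+\delta)\bigl[(3+\delta)\|x+z\|+9\delta\tau\bigr]\le3\|x+z\|+5\delta\|x+z\|+18\delta\tau,$$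
where we used $(1+\delta)(3+\delta)=3+4\delta+\delta^2\le3+5\delta$. Since $\|x+z\|\le\|x\|+\|z\|$ and $\tau\le N\|x\|$ by (5), the last two terms are at most $(5+18N)\delta(\|x\|+\|z\|)\le23N\delta(\|x\|+\|z\|)\le\frac\varepsilon2(\|x\|+\|z\|)$.

**Step 6: amalgamation.** The purpose is a common extension of $c_\alpha$ and $c_\beta$ for $\beta<\alpha$ in $A$. By Lemma 1.4 choose $m^*\ge m$ with $\|p_n{\restriction}(F_\alpha+F_\beta)\|\le2$ for $n\ge m^*$. Let $m\le n<m^*$. By Step 5 and Lemma 4.2, with $F_1=F_\alpha$, $F_2=F_\beta$, $\varphi_i=p_n{\restriction}F_i$, $r=3$, $\varepsilon'=\varepsilon/2$, there is $\psi\in X^*$ with $\|\psi\|\le3$ whose restrictions to $F_\alpha$ and $F_\beta$ differ from those of $p_n$ by at most $\varepsilon/2$ in norm. By Lemma 4.1, applied to $F_\alpha+F_\beta$ with $\varepsilon'=\varepsilon/2$, there is $\nu_n\in\mathcal N$ with $\|\nu_n\|<3+\varepsilon$ and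
$$\|(\nu_n-p_n){\restriction}F_\alpha\|\le\varepsilon,\qquad\|(\nu_n-p_n){\restriction}F_\beta\|\le\varepsilon.$$
Let $s''$ be $s'$ followed by $(\nu_n)_{m\le n<m^*}$. Then $(s'',F_\alpha+F_\beta,\varepsilon)\in P$ by the choice of $m^*$, and it extends both $(s',F_\alpha,\varepsilon)\le c_\alpha$ and $(s',F_\beta,\varepsilon)\le c_\beta$. So $\{c_\alpha:\alpha\in A\}$ is pairwise compatible. $\square$

Theorem 7.1 and Proposition 5.3 prove Theorem A. With Section 3 this proves the Main Theorem and answers the question affirmatively. $\mathsf{MA}_\kappa$ was applied to one poset only, and that poset is Knaster. The countable norming set was used in two places: for the countability of $\mathcal N$ in Lemma 4.1, and for the finite set $\Delta_0$ in Step 2.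

## 8. Twisted sums with $c_0$

Theorem A allows unbounded $p_n$ on a general $X$, and this gives a splitting theorem. A short exact sequence $0\to c_0\xrightarrow{i}Y\xrightarrow{\pi}X\to0$ of Banach spaces and bounded operators *splits* if there is a bounded $R:Y\to c_0$ with $R\circ i=\mathrm{id}$. For example, $Y=c_0\oplus X$ with the obvious maps splits via the projection.

**Theorem 8.1.** Assume $\mathsf{MA}_\kappa$, $\kappa\ge\omega_1$. If $X$ is isomorphic to a subspace of $\ell_\infty$ and has density $\le\kappa$, then every exact sequence $0\to c_0\xrightarrow{i}Y\xrightarrow{\pi}X\to0$ of Banach spaces and bounded operators splits.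

*Proof.* **Step 1: constants.** Let $S:X\to\ell_\infty$ be an isomorphic embedding. Replace the norm of $X$ by the equivalent norm $\|Sx\|_\infty$. Then the functionals $e_n^*\circ S$ form a countable norming set $\Delta\subset B_{X^*}$, and the hypotheses are unaffected. By the open mapping theorem there is $C_1>0$ such that every $v\in X$ is $\pi(y)$ for some $y$ with $\|y\|\le C_1\|v\|$. The map $i$ is an isomorphism onto the closed subspace $\ker\pi$, so the functionals $e_n^*\circ i^{-1}$ on $i(c_0)$ are uniformly bounded. By Hahn–Banach there are $y^*_n\in Y^*$ with $y_n^*\circ i=e_n^*$ and $\|y_n^*\|\le C_2$ for all $n$, for some $C_2>0$.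

**Step 2: the functionals $p_n$.** Let $V\subset X$ be a dense subspace with an algebraic basis of size $\le\kappa$. Let $\tau:V\to Y$ be linear with $\pi\tau=\mathrm{id}_V$ (choose values on a basis), and $p_n=y_n^*\circ\tau$. For $v\in V$ take $y$ with $\pi(y)=v$ and $\|y\|\le C_1\|v\|$. Then $\tau v-y\in\ker\pi=i(c_0)$, say $\tau v-y=i(a)$, so $y_n^*(\tau v-y)=a_n\to0$. Hence
$$\limsup_n|p_n(v)|\le C_2\|y\|\le C_1C_2\|v\|.$$
Apply Theorem A to $p_n/(C_1C_2)$ and rescale. This gives a bounded sequence $\nu_n\in X^*$ with $\nu_n(v)-p_n(v)\to0$ for $v\in V$.

**Step 3: the operator.** Put $z_n^*=y_n^*-\nu_n\circ\pi$, a bounded sequence in $Y^*$. On $\tau(V)$ we have $z_n^*(\tau v)=p_n(v)-\nu_n(v)\to0$. On $i(c_0)$ we have $z_n^*(i(a))=a_n\to0$. The subspace $\tau(V)+i(c_0)$ is dense: given $y\in Y$ and $v\in V$ close to $\pi(y)$, choose $y'$ with $\pi(y')=\pi(y)-v$ and $\|y'\|\le C_1\|\pi(y)-v\|$. Then $y-y'-\tau v\in\ker\pi=i(c_0)$, so $y-y'\in\tau(V)+i(c_0)$ is close to $y$. A bounded sequence of functionals converging to $0$ on a dense subspace converges to $0$ everywhere. So $Ry=(z_n^*(y))_n$ is a bounded operator $Y\to c_0$,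 and $R(i(a))=(a_n)_n=a$. $\square$

## 9. Independence of the statement from ZFC

**Theorem 9.1.** The statement "for every separable compact space $K$ of weight $\omega_1$ and every countable discrete extension $L$ of $K$ there is an extension operator $E:C(K)\to C(L)$" is independent of ZFC.

*Proof.* Under $\mathsf{MA}+\neg\mathsf{CH}$ it holds by the Main Theorem.

Under $\mathsf{CH}$ it fails, by the negative result quoted in Section 2. The cardinal there is uncountable, because a countable set of reals is covered by countably many singletons. It is at most $\mathfrak c$, because $\mathbb R$ is not covered by countably many sets of measure zero. So under $\mathsf{CH}$ it equals $\omega_1$. It remains to have a separable compact line of weight $\omega_1=\mathfrak c$. Take $[0,1]\times\{0,1\}$ with the lexicographic order and its order topology. Every subset has a supremum, so this is compact, and the points with rational first coordinate form a countable dense set. Its weight is at most $\mathfrak c$, since the open intervals and rays with endpoints in the space form a base. It is at least $\mathfrak c$: for each $x\in(0,1)$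 the set of points $\le(x,0)$ is open, because $(x,1)$ is the immediate successor of $(x,0)$. So any base has a member that contains $(x,0)$ and lies in that set. This member has largest element $(x,0)$, and thus different $x$ give different members. By the negative result, this line has a countable discrete extension with no extension operator.

Both $\mathsf{CH}$ and $\mathsf{MA}+\neg\mathsf{CH}$ are consistent relative to ZFC. $\square$
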